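\title{Normalized counts of $\beta$-expansions converge almost everywhere}

\begin{abstract}
For $\beta\in(1,2)$, count the words of length $n$ over $\{0,1\}$ that begin a $\beta$-expansion of $x$, and normalize this count to a probability density $f_n(x)$. We prove a conjecture of Kempton: $f_n\to0$ almost everywhere if the Bernoulli convolution $\nu_\beta$ is singular, and $f_n$ converges almost everywhere to the density of $\nu_\beta$ if $\nu_\beta$ is absolutely continuous. In the second case the convergence holds at every point where the distribution function of $\nu_\beta$ is differentiable, it holds in $L^1$, and it is uniform when the density is continuous. The proof magnifies the level-$n$ sums around $x$ by the factor $\beta^n$, shows that every limit of the magnified measures has its spectrum in the origin and the zero set of $\hat\nu_\beta$, and removes the nonzero frequencies by comparing different levels.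
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $\beta\in(1,2)$, and put $b=\frac1{\beta-1}$ and $I_\beta=[0,b]$. A \emph{$\beta$-expansion} of $x\in I_\beta$ is a sequence $(x_k)_{k\ge1}\in\{0,1\}^{\mathbb N}$ with $x=\sum_{k\ge1}x_k\beta^{-k}$. Let $T_0(x)=\beta x$ and $T_1(x)=\beta x-1$. Since $\beta b-1=b$, the map $T_0$ sends $[0,b/\beta]$ onto $I_\beta$ and $T_1$ sends $[1/\beta,b]$ onto $I_\beta$. These two intervals cover $I_\beta$ and overlap in $[1/\beta,b/\beta]$, because $b>1$. So, starting from any $x\in I_\beta$, one can choose digits $x_1,x_2,\dots$ such that every remainder $r_n=T_{x_n}\circ\dots\circ T_{x_1}(x)$ lies in $I_\beta$, and the identity $x=\sum_{k\le n}x_k\beta^{-k}+\beta^{-n}r_n$ shows that $(x_k)$ is an expansion of $x$. Thus every point of $I_\beta$ has an expansion, and each time a remainder falls into the overlap both digits are allowed.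

To measure this branching, let $\mathcal N_n(x;\beta)$ be the number of words $(x_1,\dots,x_n)\in\{0,1\}^n$ that are the first $n$ digits of some $\beta$-expansion of $x$. The tails $\sum_{k\ge1}x_{n+k}\beta^{-k}$ fill exactly $I_\beta$, so
\begin{equation}\label{eq:prefix}
(x_1,\dots,x_n)\text{ is counted by }\mathcal N_n(x;\beta)\iff x-\sum_{k\le n}x_k\beta^{-k}\in\beta^{-n}I_\beta .
\end{equation}
Hence $\mathcal N_n(\cdot\,;\beta)$ is a sum of $2^n$ indicator functions of subintervals of $I_\beta$ of length $b\beta^{-n}$. Its integral is $b(2/\beta)^n$, and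
\begin{equation}\label{eq:fn}
f_n(x)=(\beta-1)\Big(\frac\beta2\Big)^n\mathcal N_n(x;\beta)\qquad(x\in I_\beta)
\end{equation}
is a probability density on $I_\beta$. For instance, $f_1$ equals $\beta(\beta-1)$ on the overlap $[1/\beta,b/\beta]$ and half of that elsewhere. The question is whether $f_n(x)$ converges, and to what.

A candidate for the limit comes from choosing the digits at random. Let $X_1,X_2,\dots$ be independent, each equal to $0$ or $1$ with probability $\frac12$, and put
\[
Y_n=\sum_{k=1}^nX_k\beta^{-k},\qquad Y=\sum_{k\ge1}X_k\beta^{-k}\in I_\beta .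
\]
The law $\nu=\nu_\beta$ of $Y$ is the \emph{Bernoulli convolution}. It is known that $\nu_\beta$ is either singular or absolutely continuous with respect to Lebesgue measure. Let $U$ be uniform on $I_\beta$ and independent of the digits, and let $m_{\beta,n}$ be the law of $Y_n+\beta^{-n}U$. Given $Y_n$, this variable has density $(\beta-1)\beta^n\mathbf 1_{I_\beta}(\beta^n(x-Y_n))$; averaging over the $2^n$ words and using \eqref{eq:prefix} shows that $f_n$ is the density of $m_{\beta,n}$. Equivalently, $m_{\beta,0}$ is normalized Lebesgue measure on $I_\beta$ and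
\[
m_{\beta,n+1}=\tfrac12\big(m_{\beta,n}\circ T_0+m_{\beta,n}\circ T_1\big),\qquad (m\circ T)(A)=m(T(A)),
\]
because $(X+V)/\beta\in A$ if and only if $V\in T_X(A)$, for a digit $X$ and a real $V$. Since $|Y_n+\beta^{-n}U-Y|\le b\beta^{-n}$, the measures $m_{\beta,n}$ converge weak$^*$ to $\nu_\beta$.

One would therefore guess that $f_n(x)$ converges to the density of $\nu_\beta$ if there is one, and to $0$ if the mass of $\nu_\beta$ sits on a Lebesgue null set. Weak$^*$ convergence alone does not give this: the densities $1+\cos(2\pi jx)$ on $[0,1]$ converge weak$^*$ to $1$, but they do not converge to $1$ almost everywhere, since they are bounded and $\int_0^1|\cos(2\pi jx)|\,dx=2/\pi$. One has to exclude oscillations of $f_n$ at the scale $\beta^{-n}$. Kempton \cite{Kempton} conjectured that the guess is right, in the form of statements 1 and 2 of the following theorem. Here $f_n$ is the function given at every point by \eqref{eq:fn}, and ``almost every'' refers to Lebesgue measure.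

\begin{theorem}\label{thm:main}
Let $\beta\in(1,2)$.
\begin{enumerate}
\item[1.] If $\nu_\beta$ is singular, then $f_n(x)\to0$ for almost every $x\in I_\beta$.
\item[2.] If $\nu_\beta$ is absolutely continuous with density $h$, then $f_n(x)\to h(x)$ for almost every $x\in I_\beta$.
\end{enumerate}
In case 2, moreover:
\begin{enumerate}
\item[(a)] $f_n(x)\to F'(x)$ at every $x\in I_\beta$ at which $F(x)=\nu_\beta((-\infty,x])$ is differentiable;
\item[(b)] $f_n\to h$ in $L^1$;
\item[(c)] if $h$ is continuous on $\mathbb R$, then $f_n\to h$ uniformly on $I_\beta$.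
\end{enumerate}
\end{theorem}

Section~\ref{sec:zoom} rewrites $f_n(x)$ in terms of a magnified measure, proves statement 1, and reduces statement 2 to inverting a convolution with $\nu$. Section~\ref{sec:examples} locates the obstruction, the zeros of $\hat\nu$, and works out two cases by hand: $\beta=2$, where the inversion fails, and $\beta=\sqrt2$, where it succeeds. Sections~\ref{sec:atoms} and~\ref{sec:deconv} carry out the inversion under a decay condition on certain cosine products, Section~\ref{sec:decay} derives that condition from absolute continuity, and Section~\ref{sec:end} finishes the proof.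

\section{Magnifying around $x$, and the singular case}\label{sec:zoom}

By \eqref{eq:prefix}, $f_n(x)$ counts the values of $Y_n$ in the window $[x-b\beta^{-n},x]$. We magnify by $\beta^n$ so that the window has fixed size, and we do the same for $Y$. For $x\in\mathbb R$, $n\ge0$ and Borel $B\subset\mathbb R$ let
\[
\tau_{n,x}(B)=\beta^n\,\mathbb P\big(\beta^n(Y_n-x)\in B\big),\qquad
\sigma_{n,x}(B)=\beta^n\,\mathbb P\big(\beta^n(Y-x)\in B\big)=\beta^n\nu(x+\beta^{-n}B).
\]
The measure $\tau_{n,x}$ puts mass $(\beta/2)^n$ at a point for each word of length $n$. The factor $\beta^n$ is the one that preserves densities: if $\nu$ has density $h$, then $\sigma_{n,x}$ has density $z\mapsto h(x+\beta^{-n}z)$. We also need the bounded random variable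
\[
W_k=\beta^kY_k=\sum_{j=1}^kX_j\beta^{k-j}\in[0,\beta^kb].
\]

\begin{lemma}\label{lem:zoom}
Let $x\in\mathbb R$, $n,k\ge0$, and let $g$ be a bounded Borel function.
\begin{enumerate}
\item[(i)] If $x\in I_\beta$, then $f_n(x)=(\beta-1)\,\tau_{n,x}([-b,0])$.
\item[(ii)] $\int g\,d\sigma_{n,x}=\iint g(z+y)\,d\nu(y)\,d\tau_{n,x}(z)$, that is, $\sigma_{n,x}=\tau_{n,x}*\nu$. Also $\tau_{n,x}([u,v])\le\sigma_{n,x}([u,v+b])$ for $u\le v$.
\item[(iii)] $\sigma_{n,x}(B)=\beta^{-k}\sigma_{n+k,x}(\beta^kB)$ for Borel $B$.
\item[(iv)] $\int g\,d\tau_{n+k,x}=\beta^k\int\mathbb E\,g(\beta^kz+W_k)\,d\tau_{n,x}(z)$.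
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:prefix}, $\mathcal N_n(x;\beta)=2^n\,\mathbb P(\beta^n(Y_n-x)\in[-b,0])=(2/\beta)^n\tau_{n,x}([-b,0])$.

(ii) We have $\beta^n(Y-x)=\beta^n(Y_n-x)+Y'$, where $Y'=\sum_{j\ge1}X_{n+j}\beta^{-j}$ has law $\nu$ and is independent of $Y_n$. This gives the identity. As $0\le Y'\le b$, the event $\beta^n(Y_n-x)\in[u,v]$ implies $\beta^n(Y-x)\in[u,v+b]$.

(iii) The events $\beta^n(Y-x)\in B$ and $\beta^{n+k}(Y-x)\in\beta^kB$ coincide.

(iv) We have $\beta^{n+k}(Y_{n+k}-x)=\beta^k\cdot\beta^n(Y_n-x)+W'$, where $W'=\sum_{j=1}^kX_{n+j}\beta^{k-j}$ has the law of $W_k$ and is independent of $Y_n$. Take the expectation of $g$ and multiply by $\beta^{n+k}$.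
\end{proof}

We use Lebesgue's differentiation theorem in this form: if $\mu$ is a finite Borel measure on $\mathbb R$ and $h_\mu$ is the density of its absolutely continuous part, then for almost every $x$ the distribution function of $\mu$ has derivative $h_\mu(x)$ at $x$, and $\mu([x-r,x+r])/2r\to h_\mu(x)$ as $r\downarrow0$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, statement 1]
Put $r_n=b\beta^{-n}$. By Lemma~\ref{lem:zoom}(i) and (ii),
\begin{equation}\label{eq:soft}
f_n(x)\le(\beta-1)\,\sigma_{n,x}([-b,b])=(\beta-1)\beta^n\,\nu([x-r_n,x+r_n])=2\,\frac{\nu([x-r_n,x+r_n])}{2r_n}.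
\end{equation}
If $\nu$ is singular, then $h_\nu=0$ and the right side tends to $0$ for almost every $x$.
\end{proof}

When $\nu$ has density $h$, the bound \eqref{eq:soft} gives only $\limsup f_n\le2h$ almost everywhere. The same comparison gives nothing from below: the event $\beta^n(Y-x)\in[u,v]$ places $\beta^n(Y_n-x)$ in $[u-b,v]$, which lies in $[-b,0]$ only if $u\ge0\ge v$. The reason is that in $\sigma_{n,x}=\tau_{n,x}*\nu$ the smoothing measure $\nu$ lives on an interval as long as the window. Differentiation tells us what $\sigma_{n,x}$ looks like, and we must recover $\tau_{n,x}$ from it.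

The right notion of limit is the following. Let $\mathcal L$ be Lebesgue measure on $\mathbb R$ and $|J|$ the length of an interval $J$. Locally finite positive measures $\mu_j$ on $\mathbb R$ converge \emph{vaguely} to $\mu$ if $\int g\,d\mu_j\to\int g\,d\mu$ for every $g\in C_c(\mathbb R)$. We use three standard facts.
\begin{enumerate}
\item[(V1)] If $\sup_j\mu_j(K)<\infty$ for every compact $K$, then a subsequence converges vaguely.
\item[(V2)] If $\mu_j\to\mu$ vaguely, then $\mu(U)\le\liminf_j\mu_j(U)$ for every bounded open $U$.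
\item[(V3)] For $c\ge0$, $\mu_j\to c\mathcal L$ vaguely if and only if $\mu_j(J)\to c|J|$ for every bounded interval $J$. (Squeeze $\mathbf 1_J$ between functions in $C_c$ for one direction; approximate $g$ uniformly by step functions supported in a fixed interval for the other.)
\end{enumerate}
The goal is to show that $\sigma_{n,x}\to c\mathcal L$ forces $\tau_{n,x}\to c\mathcal L$. Then (V3) and Lemma~\ref{lem:zoom}(i) give $f_n(x)\to(\beta-1)\,c\,b=c$.

\section{The zeros of $\hat\nu$, and two cases by hand}\label{sec:examples}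

For a finite measure $\mu$ and an integrable function $\varphi$ we write $\hat\mu(\xi)=\int e^{i\xi y}d\mu(y)$ and $\hat\varphi(z)=\int\varphi(\xi)e^{i\xi z}d\xi$. If $\tau*\nu=c\mathcal L$, then formally $\hat\tau\,\hat\nu=2\pi c\,\delta_0$. Since $\hat\nu(0)=1$, this determines $\hat\tau$ away from the zeros of $\hat\nu$, but at a zero $\hat\tau$ may carry an atom: an oscillation of $\tau$ that the smoothing by $\nu$ erases. So we need the zeros.

Let $\Phi(t)=\mathbb E e^{itX_1}=e^{it/2}\cos(t/2)$. By independence and bounded convergence,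
\[
\hat\nu(\xi)=\prod_{k\ge1}\Phi(\beta^{-k}\xi),\qquad Q_k(\xi):=\mathbb E e^{i\xi W_k}=\prod_{j=0}^{k-1}\Phi(\beta^j\xi).
\]
Both functions are smooth, being Fourier transforms of compactly supported measures. Splitting the product for $\hat\nu(\beta^k\xi)$ after $k$ factors gives
\begin{equation}\label{eq:Q}
\hat\nu(\beta^k\xi)=Q_k(\xi)\,\hat\nu(\xi).
\end{equation}
As $|\Phi|\le1$, the sequence $|Q_k(\xi)|$ is non-increasing, so it has a limit. Recall that for numbers $a_j\in[0,1]$,
\begin{equation}\label{eq:prod}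
\prod_ja_j>0\iff \text{every }a_j>0\text{ and }\sum_j(1-a_j)<\infty .
\end{equation}
Since $1-|\cos t|\le t^2/2$, the sum $\sum_k(1-|\Phi(\beta^{-k}\xi)|)$ converges for every $\xi$. So $\hat\nu(\xi)=0$ exactly when some factor $\cos(\beta^{-m}\xi/2)$ vanishes, and the zero set of $\hat\nu$ is
\begin{equation}\label{eq:Z}
\mathcal Z=\{\pi(2\ell+1)\beta^m:\ m\ge1,\ \ell\in\mathbb Z\}.
\end{equation}
We see that $0\notin\mathcal Z$, that $\beta\mathcal Z\subset\mathcal Z$, and that $\mathcal Z$ is \emph{locally finite}, meaning that it meets every bounded interval in a finite set: $|\pi(2\ell+1)\beta^m|\le R$ bounds both $m$ and $\ell$.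

In the two examples we test against $g\in C_c^\infty(\mathbb R)$, supported in $[-R,R]$, and use the absolutely convergent Fourier series of its periodization,
\begin{equation}\label{eq:per}
G(t)=\sum_{a\in\mathbb Z}g(a+t)=\sum_{m\in\mathbb Z}\hat g(-2\pi m)\,e^{2\pi imt}.
\end{equation}
The left side integrates $g$ against the comb $\sum_{a\in\mathbb Z}\delta_{a+t}$. On the right, the term $m=0$ is $\int g\,d\mathcal L$, and the other terms are oscillations of frequency $2\pi m$.

\begin{example}[$\beta=2$: the oscillations survive]\label{ex:two}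
All definitions make sense for $\beta=2$, which the theorem excludes. Here $b=1$, $f_n=\mathcal N_n$, $\nu$ is uniform on $[0,1]$, and $\mathcal Z=2\pi\mathbb Z\setminus\{0\}$. With $N=2^n$, the variable $W_n$ is uniform on $\{0,\dots,N-1\}$, so $\tau_{n,x}=\sum_{a=0}^{N-1}\delta_{a-Nx}$. Fix $x\in(0,1)$. On a fixed bounded interval and for large $n$, $\sigma_{n,x}$ agrees with $\mathcal L$, while $\tau_{n,x}$ agrees with the comb $\sum_{a\in\mathbb Z}\delta_{a-Nx}$, which gives mass $0$ or $1$ to an interval of length $\frac12$. So $\tau_{n,x}\not\to\mathcal L$: all frequencies $2\pi m\in\mathcal Z$ in \eqref{eq:per} are present with full strength. Statement (a) fails as well: $x=\frac12$ has the two expansions $1000\ldots$ and $0111\ldots$, so $f_n(\frac12)=2$ for $n\ge1$, while $F'(\frac12)=1$. Note that $Q_k(2\pi m)=1$ for all $k$, because $W_k$ is an integer.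
\end{example}

\begin{example}[$\beta=\sqrt2$: the oscillations cancel]\label{ex:root}
Separating even and odd digits gives $Y=V+\sqrt2\,V'$ with $V=\sum_kX_{2k}2^{-k}$ and $V'=\sum_kX_{2k-1}2^{-k}$ independent and uniform on $[0,1]$. So $\nu$ has the density
\[
h(x)=\mathcal L\{s\in[0,1]:0\le x-\sqrt2\,s\le1\},
\]
a continuous trapezoid on $[0,1+\sqrt2]$ of height $1/\sqrt2$, and $\mathcal Z=(2\pi\mathbb Z\cup\sqrt2\,\pi\mathbb Z)\setminus\{0\}$. Let $n=2r$ and $N=2^r=\beta^n$. In the same way $W_n=A+\sqrt2A'$ with $A,A'$ independent and uniform on $\{0,\dots,N-1\}$, so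
\[
\int g\,d\tau_{n,x}=\frac1N\sum_{a'=0}^{N-1}\ \sum_{a=0}^{N-1}g(a+t_{a'}),\qquad t_{a'}=\sqrt2\,a'-Nx .
\]
Let $A_N$ be the set of $a'\in\{0,\dots,N-1\}$ with $0\le-t_{a'}\le N$. It is a block of consecutive integers, and $|A_N|/N$ differs from $h(x)$ by at most $1/N$. If $-t_{a'}$ is farther than $R+1$ from both $0$ and $N$, then the inner sum is $G(t_{a'})$ for $a'\in A_N$ and $0$ for $a'\notin A_N$. The number of remaining $a'$, and the error for each of them, are bounded in terms of $g$ alone. By \eqref{eq:per},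
\[
\int g\,d\tau_{n,x}=\sum_{m\in\mathbb Z}\hat g(-2\pi m)\,e^{-2\pi imNx}S_m+O(1/N),\qquad S_m=\frac1N\sum_{a'\in A_N}e^{2\pi im\sqrt2\,a'} .
\]
Now $|S_m|\le1$ and $S_0\to h(x)$, and for $m\ne0$ the geometric sum satisfies $|S_m|\le(N|\sin(\pi m\sqrt2)|)^{-1}\to0$ because $m\sqrt2\notin\mathbb Z$. By dominated convergence in $m$, $\int g\,d\tau_{2r,x}\to h(x)\int g$. Squeezing $\mathbf 1_{[-b,0]}$ between such $g$ gives $f_{2r}(x)\to h(x)$ for every $x\in I_\beta$.
\end{example}

In Example~\ref{ex:root} the measure $\tau_{n,x}$ is an average of combs. Each comb oscillates at the frequencies $2\pi m\in\mathcal Z$, but the shifts $\sqrt2\,a'$ put the combs out of phase. The cancellation is recorded by $Q_k$: the value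
\[
Q_{2r}(2\pi m)=\mathbb E\,e^{2\pi im(A+\sqrt2A')}=\frac1N\sum_{a'=0}^{N-1}e^{2\pi im\sqrt2\,a'}
\]
is the sum $S_m$ taken over all $a'$, and it tends to $0$, whereas in Example~\ref{ex:two} it is $1$. For general $\beta$ there is no lattice to work with, but Lemma~\ref{lem:zoom}(iv) says that $\tau_{n,x}$ arises from $\tau_{n-k,x}$ by a dilation followed by convolution with the law of $W_k$. An oscillation of frequency $\xi$ at level $n$ therefore comes from an oscillation of frequency $\beta^k\xi$ at level $n-k$, damped by the factor $Q_k(\xi)$. If amplitudes are bounded uniformly over levels and frequencies, and if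
\begin{equation}\label{eq:N}
\lim_{k\to\infty}Q_k(\xi)=0\qquad\text{for every }\xi\in\mathcal Z,\tag{N}
\end{equation}
then no oscillation survives. The next section supplies the bound on amplitudes.

\section{Measures with locally finite spectrum}\label{sec:atoms}

Let $M\ge0$. Call a positive Borel measure $\tau$ on $\mathbb R$ \emph{$M$-bounded} if $\tau(J)\le M$ for every interval $J$ of length $1$. Such a measure may have infinite mass, so its Fourier transform is defined by duality. For a Schwartz function $\psi$ put $\|\psi\|_*=\|\psi\|_{L^1}+\|\psi''\|_{L^1}$. Two integrations by parts give $s^2\hat\psi(s)=-\widehat{\psi''}(s)$, so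
\begin{equation}\label{eq:decay}
|\hat\psi(s)|\le\|\psi\|_*\,(1+s^2)^{-1}.
\end{equation}
For $T\ge1$, cut $\mathbb R$ into the intervals $[l,l+1)$ and bound a function that decreases in $|z|$ by its value at the endpoint nearer to $0$:
\begin{equation}\label{eq:six}
\int\frac{T^{-1}\,d\tau(z)}{1+(z/T)^2}\le2M\sum_{l\ge0}\frac{T^{-1}}{1+(l/T)^2}\le2M\Big(\frac1T+\int_0^\infty\frac{ds}{1+s^2}\Big)\le6M .
\end{equation}
With $T=1$ this shows that $\hat\tau(\psi):=\int\hat\psi\,d\tau$ is well defined for every Schwartz function $\psi$. The case of large $T$ bounds $\hat\tau$ on test functions concentrated near a frequency $\xi_0$: the transform of $\xi\mapsto\psi(T(\xi-\xi_0))$ is $z\mapsto T^{-1}e^{i\xi_0z}\hat\psi(z/T)$, so \eqref{eq:decay} and \eqref{eq:six} give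
\begin{equation}\label{eq:key}
\big|\hat\tau\big(\psi(T(\cdot-\xi_0))\big)\big|\le6M\|\psi\|_*\qquad(T\ge1,\ \xi_0\in\mathbb R).
\end{equation}
The bound depends on neither $T$ nor $\xi_0$. Fix once and for all $\theta\in C_c^\infty(-1,1)$ with $0\le\theta\le1$ and $\theta=1$ on $[-\frac12,\frac12]$, and put $\theta_{T,\xi_0}=\theta(T(\cdot-\xi_0))$ and $C_0=6\|\theta\|_*$.

A functional that vanishes on test functions supported away from a point may involve derivatives at that point. On the side of $\tau$ these correspond to polynomial growth, and the next lemma shows that $M$-boundedness excludes them.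

\begin{lemma}\label{lem:atoms}
Let $\tau$ be $M$-bounded and let $D\subset\mathbb R$ be locally finite. Suppose that $\hat\tau(\varphi)=0$ for every $\varphi\in C_c^\infty(\mathbb R)$ with $\operatorname{supp}\varphi\cap D=\emptyset$. Then there are numbers $a(\xi)\in\mathbb C$, $\xi\in D$, with $|a(\xi)|\le C_0M$ and
\[
\hat\tau(\varphi)=\sum_{\xi\in D}a(\xi)\varphi(\xi)\qquad\text{for all }\varphi\in C_c^\infty(\mathbb R).
\]
\end{lemma}

\begin{proof}
First let $\varphi\in C_c^\infty$ vanish at every point of $D$; we show that $\hat\tau(\varphi)=0$. Let $\xi_1,\dots,\xi_p$ be the points of $D\cap\operatorname{supp}\varphi$, and let $T\ge1$ be so large that the intervals $[\xi_l-1/T,\xi_l+1/T]$ are disjoint. The function $\varphi-\sum_l\varphi\,\theta_{T,\xi_l}$ is supported in $\operatorname{supp}\varphi$ and vanishes near each $\xi_l$, so its support misses $D$, and $\hat\tau(\varphi)=\sum_l\hat\tau(\varphi\,\theta_{T,\xi_l})$. Write $\varphi\,\theta_{T,\xi_l}=\psi(T(\cdot-\xi_l))$ with $\psi(s)=\varphi(\xi_l+s/T)\theta(s)$, which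 is supported in $[-1,1]$. There $|\varphi(\xi_l+s/T)|\le\|\varphi'\|_\infty/T$ because $\varphi(\xi_l)=0$, and
\[
\psi''(s)=T^{-2}\varphi''(\xi_l+s/T)\theta(s)+2T^{-1}\varphi'(\xi_l+s/T)\theta'(s)+\varphi(\xi_l+s/T)\theta''(s).
\]
Hence $\|\psi\|_*=O(1/T)$. By \eqref{eq:key}, $|\hat\tau(\varphi)|=O(1/T)$, and letting $T\to\infty$ gives $\hat\tau(\varphi)=0$.

Now for each $\xi\in D$ choose $T_\xi\ge1$ such that $\xi$ is the only point of $D$ in $[\xi-1/T_\xi,\xi+1/T_\xi]$, and put $a(\xi)=\hat\tau(\theta_{T_\xi,\xi})$. Then $|a(\xi)|\le C_0M$ by \eqref{eq:key}. For any $\varphi\in C_c^\infty$, the function $\varphi-\sum_{\xi\in D}\varphi(\xi)\theta_{T_\xi,\xi}$, in which only finitely many terms are nonzero, lies in $C_c^\infty$ and vanishes on $D$. The first part gives the formula.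
\end{proof}

\begin{lemma}\label{lem:unique}
Let $\tau$ be $M$-bounded and $c\ge0$. If $\hat\tau(\varphi)=2\pi c\,\varphi(0)$ for all $\varphi\in C_c^\infty(\mathbb R)$, then $\tau=c\mathcal L$.
\end{lemma}

\begin{proof}
Let $g\in C_c^\infty$. By Fourier inversion $g=\hat\varphi$, where $\varphi(\xi)=\frac1{2\pi}\int g(z)e^{-i\xi z}dz$ is a Schwartz function. Put $\varphi_m=\varphi\,\theta(\cdot/m)\in C_c^\infty$. Then $\|\varphi_m-\varphi\|_*\to0$, since
\[
(\varphi_m-\varphi)''=\varphi''\,(\theta(\cdot/m)-1)+2m^{-1}\varphi'\,\theta'(\cdot/m)+m^{-2}\varphi\,\theta''(\cdot/m).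
\]
By \eqref{eq:key} with $T=1$ and $\xi_0=0$, $\int g\,d\tau=\lim_m\hat\tau(\varphi_m)=2\pi c\,\varphi(0)=c\int g$. Locally finite measures that agree on $C_c^\infty$ are equal.
\end{proof}

\section{Undoing the convolution}\label{sec:deconv}

The base point is allowed to move in the following proposition; this is needed for the uniform statement (c).

\begin{proposition}\label{prop:deconv}
Assume \eqref{eq:N}. Let $n_j\to\infty$, $x_j\in\mathbb R$ and $c\ge0$ be such that $\sigma_{n_j,x_j}(J)\to c|J|$ for every bounded interval $J$. Then $\tau_{n_j,x_j}\to c\mathcal L$ vaguely. In particular $\tau_{n_j,x_j}([-b,0])\to cb$.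
\end{proposition}

\begin{proof}
The last sentence follows from (V3). A sequence of numbers $\int g\,d\tau_{n_j,x_j}$ converges to $c\int g$ if every subsequence has a further subsequence that does. The hypotheses pass to subsequences, so it suffices to find one subsequence along which $\tau_{n_j,x_j}\to c\mathcal L$ vaguely.

\medskip\noindent\emph{Step 1: a limit together with its past.}
A single limit $\tau$ of $\tau_{n_j,x_j}$ would satisfy only $\tau*\nu=c\mathcal L$, which does not exclude oscillations. To use the damping by $Q_k$ we take limits at all levels $n_j-k$ at once. Fix $k\ge0$ and consider $j$ with $n_j\ge k$. By Lemma~\ref{lem:zoom}(iii), for every bounded interval $J$,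
\begin{equation}\label{eq:sigmak}
\sigma_{n_j-k,x_j}(J)=\beta^{-k}\sigma_{n_j,x_j}(\beta^kJ)\to\beta^{-k}c\,|\beta^kJ|=c|J| .
\end{equation}
By Lemma~\ref{lem:zoom}(ii), $\limsup_j\tau_{n_j-k,x_j}([u,v])\le c(v-u+b)$. So (V1) applies for each $k$, and by a diagonal extraction we pass to a subsequence along which $\tau_{n_j-k,x_j}\to\tau^{(k)}$ vaguely for every $k\ge0$. By (V2), $\tau^{(k)}((u,v))\le c(v-u+b)$. An interval of length $1$ lies in an open interval of length $1+\varepsilon$ for every $\varepsilon>0$, so
\[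
\tau^{(k)}\text{ is }M\text{-bounded for every }k\ge0,\qquad M=c(1+b).
\]
It is essential that $M$ does not depend on $k$; this comes from the invariance of the limit in \eqref{eq:sigmak} under rescaling. We must show $\tau^{(0)}=c\mathcal L$.

\medskip\noindent\emph{Step 2: two identities.}
Let $g\in C_c(\mathbb R)$. Since $Y$ and $W_k$ are bounded, $z\mapsto\int g(z+y)\,d\nu(y)$ and $z\mapsto\mathbb Eg(\beta^kz+W_k)$ are in $C_c(\mathbb R)$. Also $\int g\,d\sigma_{n_j-k,x_j}\to c\int g$ by \eqref{eq:sigmak} and (V3). So parts (ii) and (iv) of Lemma~\ref{lem:zoom}, with $n=n_j-k$, pass to the limit: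
\begin{equation}\label{eq:two}
\iint g(z+y)\,d\nu(y)\,d\tau^{(k)}(z)=c\int g,\qquad
\int g\,d\tau^{(0)}=\beta^k\int\mathbb Eg(\beta^kz+W_k)\,d\tau^{(k)}(z).
\end{equation}
We need \eqref{eq:two} for $g=\hat\varphi$ with $\varphi\in C_c^\infty$, and this $g$ does not have compact support. Apply \eqref{eq:two} to $g_m=g\,\theta(\cdot/m)\in C_c$, which tends to $g$ pointwise with $|g_m(s)|\le\|\varphi\|_*(1+s^2)^{-1}$ by \eqref{eq:decay}. The inequality $1+(s-t)^2\le2(1+s^2)(1+t^2)$ gives, for $0\le y\le b$ and $0\le w\le\beta^kb$,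
\[
|g_m(z+y)|\le\frac{2(1+b^2)\|\varphi\|_*}{1+z^2},\qquad
|g_m(\beta^kz+w)|\le\frac{2(1+w^2)\|\varphi\|_*}{1+\beta^{2k}z^2}\le\frac{2(1+\beta^{2k}b^2)\|\varphi\|_*}{1+z^2}.
\]
By \eqref{eq:six}, $(1+z^2)^{-1}$ is integrable for every $\tau^{(k)}$. Dominated convergence gives \eqref{eq:two} for $g=\hat\varphi$.

\medskip\noindent\emph{Step 3: the identities on the Fourier side.}
Let $\varphi\in C_c^\infty$. By Fubini's theorem and, in the second line, the substitution $\zeta=\beta^k\xi$,
\begin{align*}
\int\hat\varphi(z+y)\,d\nu(y)&=\int\varphi(\xi)\hat\nu(\xi)e^{i\xi z}d\xi,\\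
\beta^k\,\mathbb E\hat\varphi(\beta^kz+W_k)&=\beta^k\int\varphi(\xi)Q_k(\xi)e^{i\xi\beta^kz}d\xi=\int\varphi(\beta^{-k}\zeta)Q_k(\beta^{-k}\zeta)e^{i\zeta z}d\zeta .
\end{align*}
Since $\int\hat\varphi=2\pi\varphi(0)$ by Fourier inversion, \eqref{eq:two} becomes
\begin{equation}\label{eq:fourier}
\hat\tau^{(k)}(\varphi\hat\nu)=2\pi c\,\varphi(0),\qquad
\hat\tau^{(0)}(\varphi)=\hat\tau^{(k)}(\varphi_k),\quad\text{where }\varphi_k(\zeta)=\varphi(\beta^{-k}\zeta)Q_k(\beta^{-k}\zeta).
\end{equation}
Both $\varphi\hat\nu$ and $\varphi_k$ are in $C_c^\infty$.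

\medskip\noindent\emph{Step 4: the spectrum lies in $D=\mathcal Z\cup\{0\}$.}
If $\operatorname{supp}\varphi\cap\mathcal Z=\emptyset$, then $\varphi/\hat\nu$, extended by $0$ outside $\operatorname{supp}\varphi$, is in $C_c^\infty$. The first identity in \eqref{eq:fourier}, applied to $\varphi/\hat\nu$, and $\hat\nu(0)=1$ give
\[
\hat\tau^{(k)}(\varphi)=2\pi c\,\varphi(0)\qquad\text{whenever }\operatorname{supp}\varphi\cap\mathcal Z=\emptyset .
\]
In particular $\hat\tau^{(k)}(\varphi)=0$ if $\operatorname{supp}\varphi\cap D=\emptyset$. Lemma~\ref{lem:atoms} provides numbers $a_k(\xi)$, $\xi\in D$, with $|a_k(\xi)|\le C_0M$ and $\hat\tau^{(k)}(\varphi)=\sum_{\xi\in D}a_k(\xi)\varphi(\xi)$ for all $\varphi\in C_c^\infty$. A test function with $\varphi(0)=1$ and support disjoint from $\mathcal Z$ shows that $a_k(0)=2\pi c$.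

\medskip\noindent\emph{Step 5: the atoms on $\mathcal Z$ vanish.}
The second identity in \eqref{eq:fourier} now reads
\[
\sum_{\xi\in D}a_0(\xi)\varphi(\xi)=\sum_{\zeta\in D}a_k(\zeta)\,Q_k(\beta^{-k}\zeta)\,\varphi(\beta^{-k}\zeta).
\]
Let $\xi_0\in\mathcal Z$ and $k\ge0$. The set $\beta^{-k}D$ is locally finite and contains $D$, because $\beta D\subset D$. Choose $\varphi\in C_c^\infty$ with $\varphi(\xi_0)=1$ that vanishes at all other points of $\beta^{-k}D$. One term remains on each side:
\[
a_0(\xi_0)=a_k(\beta^k\xi_0)\,Q_k(\xi_0),\qquad\text{so}\qquad|a_0(\xi_0)|\le C_0M\,|Q_k(\xi_0)| .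
\]
Letting $k\to\infty$ and using \eqref{eq:N}, for the only time, we get $a_0(\xi_0)=0$. Thus $\hat\tau^{(0)}(\varphi)=2\pi c\,\varphi(0)$ for all $\varphi\in C_c^\infty$, and $\tau^{(0)}=c\mathcal L$ by Lemma~\ref{lem:unique}.
\end{proof}

\section{Decay of the products $Q_k$}\label{sec:decay}

It remains to obtain \eqref{eq:N} from absolute continuity. The tool is the Riemann--Lebesgue lemma: if $\nu$ has an integrable density, then $\hat\nu(t)\to0$ as $|t|\to\infty$. By \eqref{eq:Q} this gives $Q_k(\xi)\to0$ at once when $\xi\neq0$ and $\hat\nu(\xi)\ne0$. But \eqref{eq:N} concerns the points of $\mathcal Z$, where \eqref{eq:Q} reads $0=0$; and Example~\ref{ex:two}, where $\nu$ is absolutely continuous and $Q_k(2\pi)=1$, shows that an argument using $\beta\notin\mathbb Z$ is required. The idea is to move from $\xi$ to $2\xi$. Failure of decay at $\xi$ means that $\xi\beta^j/2\pi$ approaches the integers quickly, and this property passes to $2\xi$. On the other hand, doubling turns the odd integer in \eqref{eq:Z} into an even one,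 so $2\xi$ avoids $\mathcal Z$ unless some power of $\beta$ is rational. The following lemma deals with rational powers. Let $\|s\|$ be the distance from $s$ to the nearest integer.

\begin{lemma}\label{lem:rational}
Let $p/q>1$ be a fraction in lowest terms with $q\ge1$, and let $\omega\ne0$ be real. If $\|\omega(p/q)^j\|\to0$ as $j\to\infty$, then $q=1$ and $\omega\in\mathbb Q$.
\end{lemma}

\begin{proof}
Write $\omega(p/q)^j=s_j+\varepsilon_j$ with $s_j\in\mathbb Z$ and $\varepsilon_j\to0$. From $q(s_{j+1}+\varepsilon_{j+1})=p(s_j+\varepsilon_j)$ we see that $qs_{j+1}-ps_j=p\varepsilon_j-q\varepsilon_{j+1}$ is an integer tending to $0$, hence equal to $0$ for $j\ge j_0$. So $\varepsilon_{j+1}=(p/q)\varepsilon_j$ for $j\ge j_0$. As $p/q>1$ and $\varepsilon_j\to0$, all these $\varepsilon_j$ vanish. Thus $s_{j_0}=\omega(p/q)^{j_0}$ is a nonzero integer, which shows $\omega\in\mathbb Q$, and $s_{j_0}(p/q)^k=s_{j_0+k}\in\mathbb Z$ for all $k\ge0$. Since $\gcd(p,q)=1$, every power $q^k$ divides $s_{j_0}$, so $q=1$.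
\end{proof}

\begin{proposition}\label{prop:decay}
Let $\beta\in(1,2)$. If $\nu_\beta$ is absolutely continuous, then $Q_k(\xi)\to0$ for every $\xi\ne0$. In particular \eqref{eq:N} holds.
\end{proposition}

\begin{proof}
\emph{Case $\xi\notin\mathcal Z$.} By \eqref{eq:Q} and the Riemann--Lebesgue lemma, $|Q_k(\xi)|=|\hat\nu(\beta^k\xi)|/|\hat\nu(\xi)|\to0$.

\medskip\noindent\emph{Case $\xi\in\mathcal Z$.} Write $\xi=\pi(2\ell+1)\beta^m$ as in \eqref{eq:Z}, put $\lambda=\xi/2\pi\neq0$, and suppose that $\lim_k|Q_k(\xi)|=\prod_{j\ge0}|\cos(\pi\lambda\beta^j)|>0$. For real $s$ we have $1-|\cos\pi s|=2\sin^2(\pi\|s\|/2)$, and $2t/\pi\le\sin t\le t$ on $[0,\pi/2]$, so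
\begin{equation}\label{eq:cos}
2\|s\|^2\le1-|\cos\pi s|\le\tfrac{\pi^2}2\|s\|^2 .
\end{equation}
By \eqref{eq:prod} and the left inequality,
\begin{equation}\label{eq:sum}
\sum_{j\ge0}\|\lambda\beta^j\|^2<\infty .
\end{equation}

We claim that $\beta^l\notin\mathbb Q$ for every integer $l\ne0$. Otherwise, replacing $l$ by $-l$ if necessary, $\beta^l>1$ is rational for some $l\ge1$. By \eqref{eq:sum}, $\|\lambda(\beta^l)^j\|\to0$ and $\|\lambda\beta(\beta^l)^j\|\to0$. Lemma~\ref{lem:rational} gives $\lambda\in\mathbb Q$ and $\lambda\beta\in\mathbb Q$, hence $\beta\in\mathbb Q$. Now Lemma~\ref{lem:rational} applies to the fraction $\beta$ itself with $\omega=\lambda$ and gives $\beta\in\mathbb Z$, which contradicts $1<\beta<2$.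

Let $\eta=2\xi$. For $j\in\mathbb Z$, $|\Phi(\beta^j\eta)|=|\cos(\pi(2\ell+1)\beta^{m+j})|$ vanishes if and only if $2(2\ell+1)\beta^{m+j}$ is an odd integer. For $j=-m$ this number is an even integer, and for $j\ne-m$ it is irrational by the claim. So $\Phi(\beta^j\eta)\ne0$ for all $j\in\mathbb Z$. The indices $j\le-1$ show that $\eta\notin\mathcal Z$. For $j\ge0$, the right inequality in \eqref{eq:cos} and $\|2s\|\le2\|s\|$ give
\[
1-|\Phi(\beta^j\eta)|=1-|\cos(2\pi\lambda\beta^j)|\le\tfrac{\pi^2}2\|2\lambda\beta^j\|^2\le2\pi^2\|\lambda\beta^j\|^2,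
\]
which is summable by \eqref{eq:sum}. By \eqref{eq:prod}, $\lim_k|Q_k(\eta)|>0$. Since $\eta\ne0$ and $\eta\notin\mathcal Z$, this contradicts the first case.
\end{proof}

For $\beta=2$ and $\xi=2\pi$ the claim is false and $2\xi=4\pi$ is again in $\mathcal Z$, so the argument breaks down where it must. For $\beta=\sqrt2$ the proof ends early: $\beta^2$ is rational, so the claim alone shows that \eqref{eq:sum} is impossible.

\section{The absolutely continuous case}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}, statements 2 and (a)--(c)]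
Let $\nu$ have density $h$. By Proposition~\ref{prop:decay}, condition \eqref{eq:N} holds, so Proposition~\ref{prop:deconv} is available. Combined with Lemma~\ref{lem:zoom}(i) it says: if $n_j\to\infty$, $x_j\in I_\beta$ and $\sigma_{n_j,x_j}(J)\to c|J|$ for every bounded interval $J$, then
\begin{equation}\label{eq:final}
f_{n_j}(x_j)=(\beta-1)\,\tau_{n_j,x_j}([-b,0])\to(\beta-1)\,c\,b=c .
\end{equation}

\emph{(a) and statement 2.} Let $x\in I_\beta$ with $F'(x)=c$, so that $F(x+s)=F(x)+cs+o(|s|)$ as $s\to0$. Let $J$ be a bounded interval with endpoints $u\le v$. Since $\nu$ has no atoms,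
\[
\sigma_{n,x}(J)=\beta^n\big(F(x+\beta^{-n}v)-F(x+\beta^{-n}u)\big)\to c(v-u).
\]
Now \eqref{eq:final} with $n_j=j$ and $x_j=x$ gives (a). By Lebesgue's differentiation theorem $F'=h$ almost everywhere, which gives statement 2.

\emph{(b)} This is Scheff\'e's lemma. Since $\int_{I_\beta}f_n=\int_{I_\beta}h=1$, we have $\int_{I_\beta}|f_n-h|=2\int_{I_\beta}(h-f_n)^+$. As $0\le(h-f_n)^+\le h$ and $(h-f_n)^+\to0$ almost everywhere, the right side tends to $0$ by dominated convergence.

\emph{(c)} Let $h$ be continuous on $\mathbb R$. It vanishes outside $I_\beta$, so it is bounded and uniformly continuous. If the convergence is not uniform on $I_\beta$, there are $\varepsilon>0$, $n_j\to\infty$ and $x_j\in I_\beta$ with $|f_{n_j}(x_j)-h(x_j)|\ge\varepsilon$, and after passing to a subsequence $h(x_j)\to c$ for some $c\ge0$. For a bounded interval $J$, uniform continuity gives $\sup_{z\in J}|h(x_j+\beta^{-n_j}z)-h(x_j)|\to0$, so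
\[
\sigma_{n_j,x_j}(J)=\int_Jh(x_j+\beta^{-n_j}z)\,dz\to c|J| .
\]
By \eqref{eq:final}, $f_{n_j}(x_j)\to c$, hence $f_{n_j}(x_j)-h(x_j)\to0$, a contradiction.
\end{proof}

\begin{remark}
Continuity of $h$ on $\mathbb R$ means continuity on $I_\beta$ together with $h(0)=h(b)=0$. These boundary values are necessary for the conclusion of (c): the points $0$ and $b$ have the unique expansions $000\ldots$ and $111\ldots$, so $f_n(0)=f_n(b)=(\beta-1)(\beta/2)^n\to0$. The hypothesis of (c) holds for $\beta=\sqrt2$, by Example~\ref{ex:root}.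
\end{remark}

\begin{thebibliography}{9}

\bibitem{Kempton}
Tom Kempton, \emph{Counting Beta Expansions and the Absolute Continuity of Bernoulli Convolutions}, arXiv:1203.5698 (2012).

\end{thebibliography}
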